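\title{Virtual fibering of trees of groups with virtually cyclic edge groups}

\begin{abstract}
Let $G$ be the fundamental group of a finite tree of groups whose vertex groups are virtually fibered and whose edge groups are infinite virtually cyclic. We prove that $G$ is virtually fibered as soon as every edge group is a virtual retract of the vertex groups at both of its ends. The proof builds a finite $G$-set whose points carry characters of finite index subgroups of the vertex groups. The values of these characters on the edge groups are balanced by multiplying multisets of rational numbers along the tree. We also prove a converse under a minimality condition and a condition on torsion in the edge groups, and we give examples showing that several natural relaxations of the hypotheses fail.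
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $H$ is \emph{fibered} if there is an epimorphism $H\to\mathbb{Z}$ whose kernel is finitely generated; equivalently, $H\cong K\rtimes\mathbb{Z}$ with $K$ finitely generated. It is \emph{virtually fibered} if some subgroup of finite index is fibered. We ask when these properties pass from two groups to an amalgamated free product of them, and more generally from the vertex groups of a tree of groups to its fundamental group.

Two small amalgams of fibered groups show what matters. The free group $\mathbb{Z}*\mathbb{Z}$ is not virtually fibered: its finite index subgroups are free of rank at least two, and a nontrivial finitely generated normal subgroup of a free group has finite index. On the other hand, amalgamating two copies of $\mathbb{Z}^2$ along a direct factor gives $\mathbb{Z}\times F_2$, which is fibered by the projection to the first factor. This projection is nonzero on the amalgamated subgroup. So one should look at infinite edge groups that are detected by homomorphisms to $\mathbb{Z}$, at least after passing to finite index. The following notion makes this precise.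

A subgroup $K\leqslant H$ is a \emph{virtual retract} of $H$, written $K\leqslant_{vr}H$, if there are a finite index subgroup $L\leqslant H$ containing $K$ and a homomorphism $\rho\colon L\to K$ with $\rho|_K=\mathrm{id}_K$. For an infinite cyclic subgroup $\langle c\rangle$ this says that some finite index subgroup containing $c$ has a homomorphism to $\mathbb{Z}$ sending $c$ to $1$. In the Klein bottle group $\langle a,s\mid sas^{-1}=a^{-1}\rangle$ every homomorphism to $\mathbb{Z}$ kills $a$, but $\langle a\rangle$ is a virtual retract, because it is a direct factor of the index two subgroup $\langle a,s^2\rangle\cong\mathbb{Z}^2$. In the Heisenberg group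
\begin{equation}\label{eq:heis}
U=\langle x,y,z\mid [x,y]=z,\ [x,z]=[y,z]=1\rangle
\end{equation}
the subgroup $\langle z\rangle$ is not a virtual retract: a finite index subgroup $L$ contains $x^k$ and $y^k$ for some $k\ge1$, so every homomorphism $L\to\mathbb{Z}$ kills $[x^k,y^k]=z^{k^2}$.

For a finite graph of groups $(\mathcal{G},\Gamma)$ we use Serre's conventions \cite{Serre}. The set $E\Gamma$ of oriented edges carries a fixed point free involution $e\mapsto\bar e$; the initial vertex of $e$ is $\alpha(e)$, so its terminal vertex is $\alpha(\bar e)$; the vertex groups are $G_v$, the edge groups are $G_e=G_{\bar e}$, and $\alpha_e\colon G_e\to G_{\alpha(e)}$ are the injective edge homomorphisms. A condition imposed for all $e\in E\Gamma$ thus applies at both ends of every geometric edge $\{e,\bar e\}$. The following question comes from the paper \cite{MM} of Merladet Urig\"uen and Minasyan.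

\begin{quote}
\emph{Let $G$ be the fundamental group of a finite graph of groups whose underlying graph is a tree. Suppose that all vertex groups are fibered, all edge groups are infinite virtually cyclic, and $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ for all $e\in E\Gamma$. Must $G$ be virtually fibered?}
\end{quote}

The answer is yes, and it is enough that the vertex groups be virtually fibered.

\begin{theorem}\label{thm:main}
Let $G$ be the fundamental group of a finite graph of groups $(\mathcal{G},\Gamma)$, where $\Gamma$ is a tree, every $G_v$ is virtually fibered, every $G_e$ is infinite virtually cyclic, and $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ for all $e\in E\Gamma$. Then $G$ is virtually fibered.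
\end{theorem}

One special case explains why this answer is plausible. Suppose that the edge groups are infinite cyclic and that each $G_v$ has a homomorphism $\psi_v\colon G_v\to\mathbb{Z}$ with finitely generated kernel that is nonzero on all incident edge groups. Two nonzero homomorphisms from $\mathbb{Z}$ to $\mathbb{Q}$ are proportional. Starting at a root of $\Gamma$ and moving outwards, we can therefore multiply each $\psi_v$ by a nonzero rational number so that neighboring homomorphisms agree on the edge group between them. They then define a homomorphism $G\to\mathbb{Q}$, and a short argument with the Bass--Serre tree (Proposition~\ref{prop:glue}) shows that $G$ is fibered.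

In general the homomorphisms $\psi_v$ exist only on finite index normal subgroups $N_v\lhd G_v$, as the Klein bottle group shows. We must then pass to a finite index subgroup $G'$ of $G$ built from copies of the $N_v$, and the easy argument breaks down. The graph underlying the induced splitting of $G'$ has cycles in general, and around a cycle the rescaling factors need not be consistent; Example~\ref{ex:bs} shows that a cycle can be a true obstruction. Moreover each copy of $N_v$ meets all the $G_v$-conjugates of an edge group, and $\psi_v$ takes unrelated values on them. The main point of the proof is to construct $G'$ and the rescaling factors at the same time, so that the values match on every edge.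

For the converse, some nondegeneracy is needed, since $A=A*_CC$ for every subgroup $C\leqslant A$. We call $(\mathcal{G},\Gamma)$ a \emph{minimal finite tree of groups} if $\Gamma$ is a finite tree with at least one edge and $\alpha_e(G_e)\ne G_{\alpha(e)}$ whenever $\alpha(e)$ is a leaf of $\Gamma$.

\begin{theorem}\label{thm:class}
Let $G$ be the fundamental group of a minimal finite tree of groups $(\mathcal{G},\Gamma)$ with infinite virtually cyclic edge groups. Assume that for every $e\in E\Gamma$ some finite index subgroup of $G_{\alpha(e)}$ meets $\alpha_e(G_e)$ in a torsion-free group. (This is automatic if the edge groups are infinite cyclic, or if the vertex groups are residually finite.) Then $G$ is virtually fibered if and only if every $G_v$ is virtually fibered and $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ for all $e\in E\Gamma$.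
\end{theorem}

Section~\ref{sec:prelim} reduces fibering to a matching problem for characters of stabilizers. Section~\ref{sec:example} solves this problem by hand in a small case, and Section~\ref{sec:proof} solves it in general. Section~\ref{sec:converse} proves Theorem~\ref{thm:class}. Section~\ref{sec:sharp} tests the hypotheses of both theorems on examples.

\section{Characters and actions on trees}\label{sec:prelim}

\subsection{Characters}

A \emph{character} of a group $N$ is a homomorphism $N\to\mathbb{Q}$. If $N$ is finitely generated, the image of a nonzero character is a finitely generated subgroup of $\mathbb{Q}$, hence infinite cyclic. We call a character of a finitely generated group a \emph{fibration} if it is nonzero and has finitely generated kernel. A finitely generated group is fibered exactly when it has a fibration. We shall use the following elementary facts.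
\begin{itemize}
\item[(C1)] A virtually fibered group is finitely generated, and so are its finite index subgroups.
\item[(C2)] A nonzero character stays nonzero on every finite index subgroup, because $\mathbb{Q}$ is torsion-free. The restriction of a fibration $\psi$ to a finite index subgroup is a fibration, because its kernel has finite index in $\ker\psi$.
\item[(C3)] If $\psi$ is a fibration of $N$, $s$ is a nonzero rational number and $\sigma$ is an automorphism of $N$, then $s\,\psi\circ\sigma$ is a fibration. A character of $N$ is constant on conjugacy classes of $N$.
\item[(C4)] Let $H$ be infinite virtually cyclic. Then $H$ has a normal infinite cyclic subgroup $\langle c\rangle$ of finite index, and all subgroups of $H$ are finitely generated. A nonzero character of $H$ has finite kernel, since by (C2) the kernel meets $\langle c\rangle$ trivially.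
\end{itemize}

The one deeper fact about characters that we need is that fibrations can be perturbed. For a finitely generated group $N$ let $S(N)=(\mathrm{Hom}(N,\mathbb{R})\setminus\{0\})/\mathbb{R}_{>0}$ be the sphere of rays $[\chi]$ in the finite-dimensional real vector space $\mathrm{Hom}(N,\mathbb{R})$, with the quotient topology. The Bieri--Neumann--Strebel invariant is a subset $\Sigma^1(N)\subseteq S(N)$. In one standard description, $[\chi]\in\Sigma^1(N)$ if the elements $g$ with $\chi(g)\ge0$ span a connected subgraph of a Cayley graph of $N$ with respect to a finite generating set. We use only the following two properties.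

\begin{theorem}[Bieri--Neumann--Strebel \cite{BNS}]\label{thm:bns}
Let $N$ be a finitely generated group. The set $\Sigma^1(N)$ is open in $S(N)$. A nonzero homomorphism $\chi\colon N\to\mathbb{Z}$ has finitely generated kernel if and only if $[\chi]$ and $[-\chi]$ both lie in $\Sigma^1(N)$.
\end{theorem}

\subsection{Bass--Serre theory}

All actions on trees are left actions without inversion: no element sends an edge $y$ to $\bar y$. The stabilizer of a vertex or edge $y$ in a group $\Lambda$ is $\Lambda_y$. We recall the facts that we use from \cite{Serre}.

\begin{itemize}
\item[(T1)] \emph{Trees of groups.} Let $\Gamma$ be a tree. The fundamental group $G$ of $(\mathcal{G},\Gamma)$ is generated by the groups $G_v$ subject to the relations $\alpha_e(h)=\alpha_{\bar e}(h)$ for $h\in G_e$, and the maps $G_v\to G$ are injective. \emph{Whenever $\Gamma$ is a tree we regard the groups $G_v$ and $G_e$ as subgroups of $G$ and suppress the maps $\alpha_e$}, so that $G_e\leqslant G_{\alpha(e)}\cap G_{\alpha(\bar e)}$. Homomorphisms from the $G_v$ to a group $X$ that agree on the edge groups extend to a homomorphism $G\to X$. The group $G$ acts on its Bass--Serre tree $T$ with quotient $\Gamma$. The vertices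 of $T$ over $v$ are the cosets $gG_v$, the edges over $e$ are the cosets $gG_e$, and the edge $gG_e$ over $e$ runs from $gG_{\alpha(e)}$ to $gG_{\alpha(\bar e)}$.
\item[(T2)] \emph{Structure theorem.} Let $\Lambda$ act on a tree $T$. Choose a subtree $T_0\subseteq T$ that maps isomorphically onto a maximal subtree of $\Lambda\backslash T$. Choose a set $E_0$ of oriented edges of $T$ with initial vertex in $T_0$, representing each orbit of geometric edges exactly once and containing one orientation of each edge of $T_0$. For $y\in E_0$ choose $\gamma_y\in\Lambda$ with $\gamma_y^{-1}\alpha(\bar y)\in T_0$, and $\gamma_y=1$ if $y$ lies in $T_0$. Then $\Lambda$ is generated by the groups $\Lambda_x$ $(x\in VT_0)$ and letters $\tau_y$ $(y\in E_0)$ standing for $\gamma_y$, subject to the relations of the groups $\Lambda_x$, the relations $\tau_y=1$ for $y$ in $T_0$, and the relations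
\[
\tau_y^{-1}h\,\tau_y=\gamma_y^{-1}h\gamma_y\qquad(y\in E_0,\ h\in\Lambda_y),
\]
where $h$ on the left is read in $\Lambda_{\alpha(y)}$ and the right side is read in $\Lambda_{\gamma_y^{-1}\alpha(\bar y)}$. This is the presentation of the fundamental group of a graph of groups over $\Lambda\backslash T$. In particular, if $\Lambda\backslash T$ is finite and all vertex stabilizers are finitely generated, then $\Lambda$ is finitely generated.
\item[(T3)] \emph{Embeddings.} Vertex groups embed in the fundamental group of any graph of groups, and $A\cap C=B$ in an amalgam $A*_BC$.
\item[(T4)] \emph{Fixed points and axes.} The fixed point set of a group acting on a tree is empty or a subtree. A group acting on a finite tree fixes a vertex; hence so does a group with a finite orbit of vertices, which spans a finite invariant subtree. An element $\gamma$ that fixes no vertex is \emph{hyperbolic}: it translates along a line, its axis, which is contained in every nonempty $\gamma$-invariant subtree. A finitely generated group that fixes no vertex contains a hyperbolic element \cite[I.6.5]{Serre}.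
\end{itemize}

Let $\Lambda$ act on $T$, let $\varphi$ be a character of $\Lambda$ with kernel $K$, and let $y$ be a vertex or an edge of $T$. Since $K$ is normal, $K\backslash\Lambda/\Lambda_y=\Lambda/K\Lambda_y$, and $\varphi$ induces a bijection
\begin{equation}\label{eq:orbits}
\{K\text{-orbits in }\Lambda y\}\;\longleftrightarrow\;\varphi(\Lambda)/\varphi(\Lambda_y).
\end{equation}
When $\varphi(\Lambda)$ is infinite cyclic, the orbit $\Lambda y$ therefore splits into finitely many $K$-orbits exactly when $\varphi(\Lambda_y)\neq0$. Both theorems rest on this observation.

\subsection{Gluing fibrations of vertex stabilizers}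

\begin{proposition}\label{prop:glue}
Let $\Lambda$ act on a tree $T$ with at least one edge, with finite quotient and finitely generated vertex stabilizers. Suppose that for every vertex $x$ a fibration $\varphi_x$ of $\Lambda_x$ is given, such that
\begin{enumerate}
\item[(i)] $\varphi_{\gamma x}(\gamma h\gamma^{-1})=\varphi_x(h)$ for all $\gamma\in\Lambda$ and $h\in\Lambda_x$;
\item[(ii)] for every edge $y$, the characters $\varphi_{\alpha(y)}$ and $\varphi_{\alpha(\bar y)}$ agree on $\Lambda_y$ and are nonzero on it.
\end{enumerate}
Then $\Lambda$ is fibered.
\end{proposition}

\begin{proof}
Take the presentation (T2) of $\Lambda$, and define $\varphi$ to be $\varphi_x$ on $\Lambda_x$ for $x\in VT_0$ and $0$ on the letters $\tau_y$. Since $\mathbb{Q}$ is abelian, the relation attached to $y\in E_0$ and $h\in\Lambda_y$ is respected if $\varphi_{\alpha(y)}(h)=\varphi_{\gamma_y^{-1}\alpha(\bar y)}(\gamma_y^{-1}h\gamma_y)$. By (i) the right side is $\varphi_{\alpha(\bar y)}(h)$, so this is (ii). Hence $\varphi$ is a character of $\Lambda$. Every vertex has the form $\gamma x$ with $x\in VT_0$, and $\varphi(\gamma h\gamma^{-1})=\varphi(h)=\varphi_x(h)=\varphi_{\gamma x}(\gamma h\gamma^{-1})$ for $h\in\Lambda_x$.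 So $\varphi$ restricts to $\varphi_x$ on $\Lambda_x$ for every vertex $x$ of $T$.

By (T2) the group $\Lambda$ is finitely generated, so $\varphi(\Lambda)$ is infinite cyclic. Let $K=\ker\varphi$. The character $\varphi$ is nonzero on all vertex and edge stabilizers, so by \eqref{eq:orbits} each of the finitely many $\Lambda$-orbits of vertices and edges is a finite union of $K$-orbits. Thus $K\backslash T$ is finite. The vertex stabilizers $K_x=\ker\varphi_x$ are finitely generated, so $K$ is finitely generated by (T2).
\end{proof}

Cycles in $\Lambda\backslash T$ do no harm in this proposition: they contribute letters $\tau_y$, which are sent to $0$. All the difficulty lies in finding characters that satisfy (ii).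

\section{An example: a Klein bottle and a torus bundle}\label{sec:example}

Let $A=\langle a,s\mid sas^{-1}=a^{-1}\rangle$ be the Klein bottle group. Let $B=\mathbb{Z}^2\rtimes\langle t\rangle$, where $\mathbb{Z}^2$ is written multiplicatively with basis $c_0,c_1$, we put $c_2=(c_0c_1)^{-1}$, and $t^{-1}c_jt=c_{j+1}$ with indices modulo $3$. Both groups are fibered, with kernels $\langle a\rangle$ and $\mathbb{Z}^2$. The subgroups
\[
N_A=\langle a,s^2\rangle\cong\mathbb{Z}^2,\qquad N_B=\langle c_0,c_1,t^3\rangle\cong\mathbb{Z}^3
\]
are normal of index $2$ and $3$, and they retract onto $\langle a\rangle$ and $\langle c_0\rangle$. So $G=A*_CB$ with $C=\langle c\rangle$ and $c=a=c_0$ satisfies the hypotheses of Theorem~\ref{thm:main}. Every character of $G$ kills $c=a$, so the argument of the introduction does not apply to $G$ itself.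

Every nonzero character of $N_A$ or $N_B$ is a fibration, because subgroups of $\mathbb{Z}^n$ are finitely generated. A character of $N_A$ takes values $r$ and $-r$ on the two conjugates $a$ and $s^{-1}as$ of $c$. A character of $N_B$ takes values with sum zero on the three conjugates $c_0,c_1,c_2$, and three nonzero numbers with sum zero cannot have the same absolute value. Hence one rescaling factor for each vertex of $\Gamma$ cannot match all values, and we need several copies of $N_A$ with different factors. Choose $\psi_A(a)=1$, $\psi_A(s^2)=0$ and $\psi_B(c_0)=\psi_B(c_1)=1$, $\psi_B(t^3)=0$. The values on the conjugates of $c$ are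
\[
\varepsilon_i=\psi_A(s^{-i}as^i)=(-1)^i\quad(i\in\mathbb{Z}/2),\qquad (r_0,r_1,r_2)=\bigl(\psi_B(c_0),\psi_B(c_1),\psi_B(c_2)\bigr)=(1,1,-2).
\]
The idea is to use the values on one side as the rescaling factors on the other side: take three copies of $N_A$ with characters $r_j\psi_A$ and two copies of $N_B$ with characters $\varepsilon_i\psi_B$. The $i$-th conjugate of $c$ in the $j$-th copy of $N_A$ and the $j$-th conjugate of $c$ in the $i$-th copy of $N_B$ then have the same value $\varepsilon_ir_j$, and we glue them (Figure~\ref{fig:k23}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (B0) at (-3.2,0) {$\psi_B$};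
\node[draw,circle] (B1) at (3.2,0) {$-\psi_B$};
\node[draw] (A0) at (0,1.5) {$\psi_A$};
\node[draw] (A1) at (0,0) {$\psi_A$};
\node[draw] (A2) at (0,-1.5) {$-2\psi_A$};
\draw (B0) -- node[above left] {$1$} (A0);
\draw (B0) -- node[above] {$1$} (A1);
\draw (B0) -- node[below left] {$-2$} (A2);
\draw (B1) -- node[above right] {$-1$} (A0);
\draw (B1) -- node[above] {$-1$} (A1);
\draw (B1) -- node[below right] {$2$} (A2);
\end{tikzpicture}
\caption{The quotient graph $G'\backslash T$ for the index six subgroup $G'$ of the amalgam $A*_{C}B$ of Section~\ref{sec:example}. The three boxes are copies of $N_A\cong\mathbb{Z}^2$ and the two circles are copies of $N_B\cong\mathbb{Z}^3$, each labeled by its character. Every edge group is infinite cyclic, and the edge label is the common value of the two characters on its generator.}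
\label{fig:k23}
\end{figure}

To realize this picture inside $G$, let $\pi\colon G\to\mathbb{Z}/2\times\mathbb{Z}/3$ send $s$ to $(1,0)$, $t$ to $(0,1)$ and $a,c_0,c_1$ to $0$, and let $G'=\ker\pi$, of index $6$. The $G'$-stabilizers of $gA$, $gB$ and $gC$ are $gN_Ag^{-1}$, $gN_Bg^{-1}$ and $\langle gcg^{-1}\rangle$. The $G'$-orbit of the edge $gC$ is determined by $\pi(g^{-1})=(i,j)$, that of the vertex $gA$ by $j$, and that of $gB$ by $i$. Each vertex $x=gA$ has a representative $u\in gA$ with $\pi(u^{-1})=(0,j)$, unique up to right multiplication by $N_A=A\cap G'$. So $\varphi_x(h)=r_j\psi_A(u^{-1}hu)$ is a well defined fibration of $G'_x$. If $\gamma\in G'$, then $\gamma u$ is a representative of the same kind for $\gamma x$, which gives condition (i) of Proposition~\ref{prop:glue}. For $x=gB$ we take instead $u\in gB$ with $\pi(u^{-1})=(i,0)$, unique up to $N_B$, and $\varphi_x(h)=\varepsilon_i\psi_B(u^{-1}hu)$. If $\pi(g^{-1})=(i,j)$, the representatives may be chosen as $gs^i$ for $gA$ and $gt^j$ for $gB$, and so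
\[
\varphi_{gA}(gcg^{-1})=r_j\,\psi_A(s^{-i}as^i)=\varepsilon_ir_j=\varepsilon_i\,\psi_B(t^{-j}c_0t^j)=\varphi_{gB}(gcg^{-1}).
\]
This is condition (ii), and $G'$ is fibered.

In the general case three features of this example have to be arranged. The subgroups $N_v$ must cut the same cyclic subgroup out of each edge group. The characters must be fibrations that are nonzero on all conjugates of the edge groups. And the set $\mathbb{Z}/2\times\mathbb{Z}/3$, on which $G$ acts through $\pi$ with point stabilizer $G'$, must be replaced by a finite $G$-set that takes account of several edges and of edge groups not contained in the $N_v$.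

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

If $\Gamma$ is a single vertex there is nothing to prove, so we assume $E\Gamma\neq\emptyset$. The groups $G_v$ are finitely generated by (C1).

\subsection{Normal subgroups that agree along the edges}

Finite index subgroups chosen independently at the two ends of an edge $e$ will cut different subgroups out of $G_e$. We therefore construct at each vertex a family $N_v(k)$ of subgroups whose intersections with the edge groups are known explicitly in terms of $k$, and then solve for the parameters along the tree.

\begin{lemma}\label{lem:match}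
There are finite index normal subgroups $N_v\lhd G_v$ $(v\in V\Gamma)$ and elements $c_e=c_{\bar e}\in G_e$ of infinite order $(e\in E\Gamma)$ such that
\begin{enumerate}
\item[(a)] $N_{\alpha(e)}\cap G_e=N_{\alpha(\bar e)}\cap G_e=\langle c_e\rangle$ for all $e$;
\item[(b)] if $\alpha(e)=v$ and $g\in G_v$, some character of $N_v$ is nonzero on $g^{-1}c_eg$;
\item[(c)] every $N_v$ has a fibration.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $v$, and let $F_v\leqslant G_v$ be a fibered subgroup of finite index. For each $e$ with $\alpha(e)=v$ let $\rho_e\colon L_e\to G_e$ be a retraction defined on a finite index subgroup $L_e$ of $G_v$, and let $C_e\leqslant G_e$ be infinite cyclic of finite index. Then $L'_e=\rho_e^{-1}(C_e)$ has finite index in $G_v$, and $L'_e\cap G_e=C_e$ because $\rho_e$ is the identity on $G_e$. Let $A_v$ be the normal core in $G_v$ of $F_v\cap\bigcap_{\alpha(e)=v}L'_e$, that is, the intersection of its finitely many conjugates. It is a finitely generated normal subgroup of finite index. The group $A_v\cap G_e$ has finite index in $G_e$ and lies in $C_e$, so it is infinite cyclic, say $A_v\cap G_e=\langle a_e\rangle$. The homomorphism $\rho_e\colon A_v\to C_e\cong\mathbb{Z}$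 fixes $a_e$.

Let $\pi_v\colon A_v\to M_v$ be the quotient map onto the abelianization of $A_v$ modulo torsion, a free abelian group of finite rank. The map $\rho_e|_{A_v}$ factors through $\pi_v$, so $\pi_v(a_e)\ne0$. Write $\pi_v(a_e)=d_eu_e$ with $d_e\ge1$ an integer and $u_e\in M_v$ primitive (not a proper multiple). For an integer $k\ge1$ put $N_v(k)=\pi_v^{-1}(kM_v)$. This subgroup has finite index and is characteristic in $A_v$, hence normal in $G_v$. Since $u_e$ is primitive, $a_e^{\,j}\in N_v(k)$ if and only if $k\mid jd_e$. Therefore
\begin{equation}\label{eq:cut}
N_v(k)\cap G_e=\langle a_e^{\,k/d_e}\rangle\qquad\text{whenever }\alpha(e)=v\text{ and }d_e\mid k.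
\end{equation}

Now consider both ends of an edge $e$. The groups $\langle a_e\rangle$ and $\langle a_{\bar e}\rangle$ have finite index in $G_e$, so their intersection is $\langle a_e^{\,p_e}\rangle=\langle a_{\bar e}^{\,p_{\bar e}}\rangle$ for some integers $p_e,p_{\bar e}\ge1$. An infinite cyclic group has one subgroup of each index, so $\langle a_e^{\,p_et}\rangle=\langle a_{\bar e}^{\,p_{\bar e}t}\rangle$ for all $t\ge1$. We want positive numbers $k_v$ with
\begin{equation}\label{eq:k}
\frac{k_{\alpha(e)}}{d_ep_e}=\frac{k_{\alpha(\bar e)}}{d_{\bar e}p_{\bar e}}\qquad(e\in E\Gamma).
\end{equation}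
Since $\Gamma$ is a tree, there is a rational solution: put $k=1$ at a root, and let the equation of the edge from a vertex to its parent determine $k$ at that vertex; every geometric edge is used exactly once. Multiplying all $k_v$ by one positive integer, we may assume that the $k_v$ and the common values $t_e=t_{\bar e}$ of the two sides of \eqref{eq:k} are integers. Then $d_e\mid k_{\alpha(e)}$ and $k_{\alpha(e)}/d_e=p_et_e$. With $N_v=N_v(k_v)$, formula \eqref{eq:cut} gives
\[
N_{\alpha(e)}\cap G_e=\langle a_e^{\,p_et_e}\rangle=\langle a_{\bar e}^{\,p_{\bar e}t_e}\rangle=N_{\alpha(\bar e)}\cap G_e ,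
\]
and we let $c_e=c_{\bar e}$ be a generator of this group. This proves (a).

For (b), note that $N_v$ is normal in $G_v$ and contained in $L'_e$. So $n\mapsto\rho_e(gng^{-1})$ is a homomorphism $N_v\to C_e\cong\mathbb{Z}$, and it sends $g^{-1}c_eg$ to $c_e\neq1$. Property (c) follows from (C2), since $N_v$ has finite index in $F_v$.
\end{proof}

The virtual retract hypothesis is used only in this lemma, and it is used in two ways. The equality $L'_e\cap G_e=C_e$ removes the torsion of $G_e$, and it needs a retraction onto all of $G_e$ (see Example~\ref{ex:torsion}). The nonvanishing of $\rho_e(a_e)$ gives \eqref{eq:cut} and (b).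

From now on put $Q_v=G_v/N_v$, a finite group, and $N_e=\langle c_e\rangle$. By (a), $N_e$ is normal of finite index in $G_e$, and $G_e/N_e$ embeds in both $Q_{\alpha(e)}$ and $Q_{\alpha(\bar e)}$. Conjugation on $N_e\cong\mathbb{Z}$ defines a homomorphism $\chi_e=\chi_{\bar e}\colon G_e\to\{\pm1\}$, trivial on $N_e$, by
\[
h^{-1}c_eh=c_e^{\chi_e(h)}\qquad(h\in G_e).
\]

\subsection{Fibrations that see all edge groups}

The fibration from (c) may vanish on $c_e$, and the characters from (b) may have infinitely generated kernel. Openness of $\Sigma^1$ lets us combine them.

\begin{lemma}\label{lem:psi}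
For every $v$ there is a fibration $\psi_v$ of $N_v$ such that $\psi_v(g^{-1}c_eg)\neq0$ whenever $\alpha(e)=v$ and $g\in G_v$.
\end{lemma}

\begin{proof}
Replacing $g$ by $gn$ with $n\in N_v$ replaces $g^{-1}c_eg$ by an $N_v$-conjugate. So by (C3) only finitely many elements $x_1,\dots,x_m$ have to be considered, one for each edge $e$ starting at $v$ and each coset $gN_v$. By Lemma~\ref{lem:match}(b), the characters vanishing on $x_i$ form a proper subspace of the $\mathbb{Q}$-vector space $\mathrm{Hom}(N_v,\mathbb{Q})$. A vector space over an infinite field is not a finite union of proper subspaces, so there is a character $\theta$ with $\theta(x_i)\ne0$ for all $i$. Let $\varphi$ be a fibration of $N_v$. As $N_v$ is finitely generated, we may rescale so that $\theta$ and $\varphi$ take integer values.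

Consider $k\varphi+\theta$ for integers $k\ge1$. For each $i$ the equation $k\varphi(x_i)+\theta(x_i)=0$ has at most one solution $k$, because $\theta(x_i)\neq0$. As $k\to\infty$ we have $[\pm(k\varphi+\theta)]=[\pm(\varphi+\theta/k)]\to[\pm\varphi]$ in $S(N_v)$. By Theorem~\ref{thm:bns} both $[\varphi]$ and $[-\varphi]$ lie in the open set $\Sigma^1(N_v)$, hence so do $[\pm(k\varphi+\theta)]$ for large $k$, and then $k\varphi+\theta$ has finitely generated kernel. Take $\psi_v=k\varphi+\theta$ with $k$ large.
\end{proof}

\subsection{Balancing the values}

We have no control over the values $\psi_v(g^{-1}c_eg)$ beyond the fact that they are nonzero. As in Section~\ref{sec:example} we use them as rescaling factors, which (C3) permits precisely because they are nonzero. To keep track of multiplicities we work with multisets.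

Let $\mathbb{Q}^*=\mathbb{Q}\setminus\{0\}$ be the multiplicative group, and let $\mathbb{N}[\mathbb{Q}^*]$ be the set of finite formal sums $\sum_i[r_i]$ with $r_i\in\mathbb{Q}^*$, that is, of finite multisets of nonzero rationals. It is a commutative semiring under the product determined by $[r][s]=[rs]$: the product of two multisets consists of all pairwise products, with multiplicity. For $e\in E\Gamma$ with $\alpha(e)=v$ put
\[
X_e=\sum_{gN_v\in Q_v}\bigl[\psi_v(g^{-1}c_eg)\bigr]\in\mathbb{N}[\mathbb{Q}^*].
\]
The summands depend only on the cosets by (C3) and are defined by Lemma~\ref{lem:psi}. In the example, the two multisets are $[1]+[-1]$ and $2[1]+[-2]$.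

Suppose that we attach to each vertex $u$ a multiset $\mu_u$ of rescaling factors. Across an edge $e$, the values available at the end $\alpha(e)$ then form the multiset $\mu_{\alpha(e)}X_e$, and we want this to equal $\mu_{\alpha(\bar e)}X_{\bar e}$. This is the analogue of \eqref{eq:k}, except that we cannot divide. We clear denominators in advance. Say that an oriented edge $f$ \emph{points towards} a vertex $u$ if $u$ lies in the component of $\alpha(\bar f)$ after the geometric edge $\{f,\bar f\}$ is removed from the tree $\Gamma$. Exactly one orientation of each geometric edge points towards $u$. Define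
\[
\mu_u=\prod_{f\text{ points towards }u}X_f .
\]
Fix $e$. An edge $f\notin\{e,\bar e\}$ points towards $\alpha(e)$ if and only if it points towards $\alpha(\bar e)$, since removing $\{f,\bar f\}$ does not separate these two vertices. Let $P$ be the product of the $X_f$ over such edges $f$. The edge $\bar e$ points towards $\alpha(e)$, and $e$ points towards $\alpha(\bar e)$. Hence $\mu_{\alpha(e)}=PX_{\bar e}$ and $\mu_{\alpha(\bar e)}=PX_e$, and so
\begin{equation}\label{eq:balance}
\mu_{\alpha(e)}X_e=PX_{\bar e}X_e=\mu_{\alpha(\bar e)}X_{\bar e}\qquad(e\in E\Gamma).
\end{equation}

\subsection{A finite $G$-set labeled by characters}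

A finite index subgroup of $G$ is a point stabilizer of an action on a finite set, and by (T1) such an action is the same as compatible actions of the vertex groups. So we first build a $G_v$-set $\Omega_v$ for each $v$, in which a point records a conjugate of $\psi_v$ and a rescaling factor.

Write $\mu_v=\sum_{i\in I_v}[s_i]$ with $I_v$ a finite index set; it is nonempty because every $X_f$ is a nonempty multiset. Let $\Omega_v=Q_v\times I_v$, with $G_v$ acting by left multiplication on the first factor. The stabilizer in $G_v$ of every point is $N_v$; in other words, $Q_v$ acts freely. For $\omega=(gN_v,i)$ define a character of $N_v$ by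
\[
\psi^v_\omega(n)=s_i\,\psi_v(g^{-1}ng).
\]
By (C3) it is well defined and is a fibration. Since $h\omega=(hgN_v,i)$, we have
\begin{equation}\label{eq:equiv}
\psi^v_{h\omega}(n)=\psi^v_\omega(h^{-1}nh)\qquad(h\in G_v,\ n\in N_v,\ \omega\in\Omega_v).
\end{equation}
For $e$ with $\alpha(e)=v$ define the \emph{label} $\ell_e\colon\Omega_v\to\mathbb{Q}^*$ by $\ell_e(\omega)=\psi^v_\omega(c_e)$. It is nonzero by Lemma~\ref{lem:psi}, and \eqref{eq:equiv} gives
\begin{equation}\label{eq:sign}
\ell_e(h\omega)=\psi^v_\omega(h^{-1}c_eh)=\chi_e(h)\,\ell_e(\omega)\qquad(h\in G_e).
\end{equation}
The multiset of all labels is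
\[
\sum_{\omega\in\Omega_v}[\ell_e(\omega)]=\sum_{i\in I_v}\ \sum_{gN_v\in Q_v}[s_i]\,\bigl[\psi_v(g^{-1}c_eg)\bigr]=\mu_vX_e .
\]
Thus \eqref{eq:balance} says that
\begin{equation}\label{eq:count}
|\ell_e^{-1}(r)|=|\ell_{\bar e}^{-1}(r)|\qquad(e\in E\Gamma,\ r\in\mathbb{Q}^*).
\end{equation}
So there are label-preserving bijections $\Omega_{\alpha(e)}\to\Omega_{\alpha(\bar e)}$. To glue the actions we need one that also commutes with $G_e$. In the example this was automatic because $G_e=N_e$ acted trivially; in general it follows from freeness.

\begin{lemma}\label{lem:beta}
For every $e\in E\Gamma$ there is a $G_e$-equivariant bijection $\beta_e\colon\Omega_{\alpha(e)}\to\Omega_{\alpha(\bar e)}$ with $\ell_{\bar e}\circ\beta_e=\ell_e$.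
\end{lemma}

\begin{proof}
Let $R=G_e/N_e$, and let $R^+\leqslant R$ be the kernel of the map induced by $\chi_e$. By Lemma~\ref{lem:match}(a) the group $G_e$ acts on both sets through $R$, and $R$ acts freely. Call $r\in\mathbb{Q}^*$ \emph{admissible} if $\chi_e$ is trivial or $r>0$. Let $\ell$ denote $\ell_e$ or $\ell_{\bar e}$. By \eqref{eq:sign}, $\ell$ is constant on each $R$-orbit if $\chi_e$ is trivial, and takes two opposite values on each $R$-orbit otherwise. In both cases exactly one admissible value $r$ occurs on a given orbit, and it occurs at the $|R^+|$ points of one $R^+$-orbit; call $r$ the type of the orbit. The number of orbits of type $r$ is $|\ell^{-1}(r)|/|R^+|$, which by \eqref{eq:count} is the same in both sets. Choose a type-preserving bijection between the orbits. For each matched pair of type $r$ choose points $\omega$ and $\omega'$ with label $r$ in the two orbits, and put $\beta_e(h\omega)=h\omega'$ for $h\in R$. By freeness this is a well defined equivariant bijection, and $\ell_{\bar e}(h\omega')=\chi_e(h)r=\ell_e(h\omega)$.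
\end{proof}

Choose $\beta_e$ for one orientation of each geometric edge and put $\beta_{\bar e}=\beta_e^{-1}$. Fix a root $v_0$ of $\Gamma$, let $\Omega=\Omega_{v_0}$, and let $b_v\colon\Omega\to\Omega_v$ be the composition of the maps $\beta_f$ along the reduced path from $v_0$ to $v$. One end of each edge $e$ is the parent of the other, so $b_{\alpha(\bar e)}=\beta_e\circ b_{\alpha(e)}$ for all $e$. We identify every $\Omega_v$ with $\Omega$ by $b_v$; under these identifications every $\beta_e$ becomes the identity. Now each $G_v$ acts on $\Omega$, and by Lemma~\ref{lem:beta} the actions of $G_{\alpha(e)}$ and $G_{\alpha(\bar e)}$ agree on $G_e$. By (T1) they extend to an action of $G$ on $\Omega$. Every point $\omega\in\Omega$ has stabilizer $N_v$ in $G_v$, carries a fibration $\psi^v_\omega$ of $N_v$ for each $v$ satisfying \eqref{eq:equiv}, and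
\begin{equation}\label{eq:agree}
\psi^{\alpha(e)}_\omega(c_e)=\psi^{\alpha(\bar e)}_\omega(c_e)\neq0\qquad(e\in E\Gamma,\ \omega\in\Omega).
\end{equation}

\subsection{The fibered subgroup}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Fix $\omega_0\in\Omega$ and let $G'$ be its stabilizer in $G$, a subgroup of finite index. We apply Proposition~\ref{prop:glue} to the action of $G'$ on the Bass--Serre tree $T$ of $(\mathcal{G},\Gamma)$. The quotient $G'\backslash T$ is finite because $G\backslash T=\Gamma$ is finite and $|G:G'|<\infty$.

For $g\in G$ and $h\in G_v$, the element $ghg^{-1}$ fixes $\omega_0$ if and only if $h$ fixes $g^{-1}\omega_0$, that is, if and only if $h\in N_v$. So the $G'$-stabilizer of the vertex $x=gG_v$ is $gN_vg^{-1}$, which is finitely generated, and by Lemma~\ref{lem:match}(a) the $G'$-stabilizer of the edge $gG_e$ is $gN_eg^{-1}=\langle gc_eg^{-1}\rangle$. Define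
\[
\varphi_x(gng^{-1})=\psi^v_{g^{-1}\omega_0}(n)\qquad(x=gG_v,\ n\in N_v).
\]
This does not depend on the representative $g$. Indeed, for $h\in G_v$ we have $gng^{-1}=(gh)(h^{-1}nh)(gh)^{-1}$, and the representative $gh$ gives the value $\psi^v_{h^{-1}g^{-1}\omega_0}(h^{-1}nh)$, which equals $\psi^v_{g^{-1}\omega_0}(n)$ by \eqref{eq:equiv}. Each $\varphi_x$ is a fibration of $G'_x$, since $\psi^v_{g^{-1}\omega_0}$ is a fibration of $N_v$.

For $\gamma\in G'$ the vertex $\gamma x$ has representative $\gamma g$, and $(\gamma g)^{-1}\omega_0=g^{-1}\omega_0$. Hence $\varphi_{\gamma x}(\gamma gng^{-1}\gamma^{-1})=\varphi_x(gng^{-1})$, which is condition (i). The edge $gG_e$ has ends $gG_{\alpha(e)}$ and $gG_{\alpha(\bar e)}$, and the two characters take the values $\psi^{\alpha(e)}_{g^{-1}\omega_0}(c_e)$ and $\psi^{\alpha(\bar e)}_{g^{-1}\omega_0}(c_e)$ on the generator $gc_eg^{-1}$ of its stabilizer. These are equal and nonzero by \eqref{eq:agree}, which is condition (ii). So $G'$ is fibered, and $G$ is virtually fibered.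
\end{proof}

The assumption that $\Gamma$ is a tree entered three times: in solving \eqref{eq:k}, in defining the multisets $\mu_u$, and in gluing the sets $\Omega_v$ to a single $G$-set. That the edge groups are virtually cyclic is what reduces the agreement of two characters on $N_e$ to the equality of two numbers.

\section{The converse}\label{sec:converse}

Suppose now that a finite index normal subgroup $G'$ of $G$ has a fibration $\varphi$ with kernel $K$. We want to read \eqref{eq:orbits} backwards: if $K\backslash T$ is finite, then $\varphi$ is nonzero on all edge stabilizers. A finitely generated group has finite quotient on its minimal invariant subtree, so the task is to show that this subtree for $K$ is all of $T$. This is where minimality and normality are used.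

\begin{lemma}\label{lem:minsub}
Let a group $\Delta$ act on a tree $T$, and let $\Lambda\lhd\Delta$ be a finitely generated normal subgroup that fixes no vertex. Then there is a smallest nonempty $\Lambda$-invariant subtree $T_\Lambda$. It is $\Delta$-invariant, and $\Lambda\backslash T_\Lambda$ is finite.
\end{lemma}

\begin{proof}
By (T4), $\Lambda$ contains a hyperbolic element, and its axis lies in every nonempty $\Lambda$-invariant subtree. So the intersection $T_\Lambda$ of all these subtrees is nonempty, and it is the smallest one. Since $\Lambda$ is normal, $\Delta$ permutes the $\Lambda$-invariant subtrees and preserves their intersection. Let $S$ be a finite symmetric generating set of $\Lambda$ and $x$ a vertex, and let $Y$ be the union of all $\Lambda$-translates of the geodesics $[x,\sigma x]$, $\sigma\in S$. For $\gamma=\sigma_1\cdots\sigma_k$ the translates $\sigma_1\cdots\sigma_{j-1}[x,\sigma_jx]$ join $x$ to $\gamma x$, so $Y$ is connected. Thus $Y$ is a $\Lambda$-invariant subtree with finite quotient, and it contains $T_\Lambda$.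
\end{proof}

\begin{lemma}\label{lem:minimal}
Let $(\mathcal{G},\Gamma)$ be a minimal finite tree of groups with fundamental group $G$ and Bass--Serre tree $T$. Then $T$ has no proper nonempty $G$-invariant subtree, and $T$ is infinite.
\end{lemma}

\begin{proof}
Let $S$ be a proper nonempty invariant subtree. It is the full preimage of its image in $\Gamma$, so the image is a proper subtree of $\Gamma$. Every edge of the finite tree $\Gamma$ lies on a path between two leaves, so a subtree containing all leaves is all of $\Gamma$. Hence some leaf $u=\alpha(e)$ is not in the image, and the vertex $\tilde u=G_u$ of $T$ is not in $S$. The group $G_u$ fixes $\tilde u$ and preserves $S$, so it fixes the unique shortest path from $\tilde u$ to $S$, and in particular its first edge. But the edges starting at $\tilde u$ are the cosets in $G_u/G_e$. There are at least two of them by minimality, and $G_u$ permutes them transitively, a contradiction. In particular $G$ fixes no vertex, since $T$ has an edge and a fixed vertex would be a proper invariant subtree. By (T4), $T$ is infinite.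
\end{proof}

\begin{lemma}\label{lem:fgvertex}
Let a finitely generated group $\Lambda$ act on a tree $T$ with finite quotient and finitely generated edge stabilizers. Then all vertex stabilizers are finitely generated.
\end{lemma}

\begin{proof}
Take the presentation (T2); every vertex stabilizer is conjugate to some $\Lambda_x$ with $x\in VT_0$. Fix such an $x$. Write each element of a finite generating set of $\Lambda$ as a word in the generators of the presentation. Let $B\leqslant\Lambda_x$ be generated by the letters from $\Lambda_x$ in these words, together with the groups $\Lambda_y$ for $y\in E_0$ with $\alpha(y)=x$ and the groups $\gamma_y^{-1}\Lambda_y\gamma_y$ for $y\in E_0$ with $\gamma_y^{-1}\alpha(\bar y)=x$. As $E_0$ is finite, $B$ is finitely generated. Let $C$ be the group given by the same presentation with $\Lambda_x$ replaced by $B$. It is the fundamental group of a graph of groups with $B$ as a vertex group, so $B$ embeds in $C$, and comparing presentations gives $\Lambda=\Lambda_x*_BC$. The subgroup $C$ contains a generating set of $\Lambda$, so $C=\Lambda$, and (T3) gives $\Lambda_x=\Lambda_x\cap C=B$.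
\end{proof}

\begin{proposition}\label{prop:dich}
Let $(\mathcal{G},\Gamma)$ be a minimal finite tree of groups with infinite virtually cyclic edge groups and fundamental group $G$. Let $G'\lhd G$ have finite index, and let $\varphi\colon G'\to\mathbb{Z}$ be an epimorphism with finitely generated kernel $K$. Then at least one of the following holds:
\begin{enumerate}
\item[(a)] every $G_v$ is virtually cyclic, and every $G_e$ has finite index in $G_{\alpha(e)}$;
\item[(b)] $\varphi$ is nonzero on $G'\cap G_e$ for all $e$, and $K\cap G_v$ is finitely generated for all $v$.
\end{enumerate}
\end{proposition}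

\begin{proof}
We first show that $G'$ fixes no vertex of $T$. Otherwise its fixed subtree is $G$-invariant, because $G'\lhd G$, and equals $T$ by Lemma~\ref{lem:minimal}. Then the finite group $G/G'$ acts on $T$ with finite quotient, so $T$ is finite, contradicting the same lemma. The group $G'$ is finitely generated, so by Lemma~\ref{lem:minsub} the subtree $T_{G'}$ exists and is $G$-invariant. Hence $T_{G'}=T$: \emph{the tree $T$ has no proper nonempty $G'$-invariant subtree.}

\emph{Case 1: $K$ fixes a vertex.} Its fixed subtree is $G'$-invariant, so $K$ acts trivially on $T$ and $K\leqslant G'_x$ for every vertex $x$. If $\varphi(G'_x)\neq0$, then $G'_x$ has finite index in $G'$, so $G'$ has a finite orbit and fixes a vertex by (T4), which we have excluded. Thus $G'_x=K$ for all vertices $x$, and then also $G'_y=K$ for all edges $y$. This means $G'\cap G_v=K=G'\cap G_e$ for all $v$ and $e$, so $K$ has finite index in every $G_v$ and every $G_e$. Then $K$ is virtually cyclic, so every $G_v$ is, and $K\leqslant G_e\leqslant G_{\alpha(e)}$ shows that $G_e$ has finite index in $G_{\alpha(e)}$. So (a) holds.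

\emph{Case 2: $K$ fixes no vertex.} By Lemma~\ref{lem:minsub} applied to $K\lhd G'$, the subtree $T_K$ is $G'$-invariant, hence equal to $T$, and $K\backslash T$ is finite. By \eqref{eq:orbits}, $\mathbb{Z}/\varphi(G'_y)$ is finite for every edge $y$, so $\varphi(G'_y)\ne0$; for $y=G_e$ this is the first claim of (b). The edge stabilizers of $K$ are subgroups of infinite virtually cyclic groups, so they are finitely generated by (C4). Lemma~\ref{lem:fgvertex} shows that the vertex stabilizers of $K$, among them the groups $K\cap G_v$, are finitely generated. So (b) holds.
\end{proof}

Alternative (b) provides characters that are nonzero on the edge groups. It remains to turn such a character into a retraction onto the whole edge group $H$. The kernel of the character is the candidate for the kernel of the retraction, but it need not be normalized by $H$; averaging over $H$ with the appropriate signs repairs this.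

\begin{lemma}\label{lem:vr}
Let $H\leqslant A$ with $H$ infinite virtually cyclic. Let $N\lhd A$ be of finite index such that $N\cap H=\langle c\rangle$ is infinite cyclic and some homomorphism $\varphi\colon N\to\mathbb{Z}$ has $\varphi(c)\neq0$. Then $H\leqslant_{vr}A$.
\end{lemma}

\begin{proof}
The subgroup $\langle c\rangle$ is normal of finite index $m$ in $H$. Define the homomorphism $\chi\colon H\to\{\pm1\}$ by $h^{-1}ch=c^{\chi(h)}$, and define $\lambda\colon N\to\mathbb{Z}$ by
\[
\lambda(n)=\sum_{h\langle c\rangle\in H/\langle c\rangle}\chi(h)\,\varphi(h^{-1}nh).
\]
The summands depend only on the cosets, since $\chi(c)=1$ and $\varphi$ is constant on conjugacy classes of $N\ni c$. The map $\lambda$ is a homomorphism with $\lambda(c)=\sum\chi(h)^2\varphi(c)=m\varphi(c)\ne0$. For $g\in H$, substituting $h'=gh$ gives $\lambda(g^{-1}ng)=\chi(g)\lambda(n)$. So $J=\ker\lambda$ is normalized by $H$, and $L=JH$ is a subgroup in which $J$ is normal. We have $J\cap H=J\cap\langle c\rangle=1$, so $L=J\rtimes H$ and the projection $L\to H$ is a retraction. Finally $L$ contains $J\langle c\rangle=\lambda^{-1}(\mathbb{Z}\lambda(c))$, which has finite index in $N$ and hence in $A$.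
\end{proof}

The next lemma justifies the parenthetical remark in Theorem~\ref{thm:class}; for infinite cyclic edge groups one takes the vertex group itself.

\begin{lemma}\label{lem:rf}
Let $A$ be residually finite and $H\leqslant A$ infinite virtually cyclic. Then some finite index subgroup of $A$ meets $H$ in a torsion-free group.
\end{lemma}

\begin{proof}
Let $\langle c\rangle\lhd H$ be infinite cyclic of finite index, and consider a coset $h\langle c\rangle$. If $h$ commutes with $c$, the coset contains at most one element of finite order: if $hc^i$ and $hc^j$ both have finite order, they commute, so $c^{i-j}$ has finite order and $i=j$. If $h^{-1}ch=c^{-1}$, then $c^jhc^{-j}=hc^{-2j}$ and $c^j(hc)c^{-j}=hc^{1-2j}$, so every element of the coset is conjugate to $h$ or to $hc$. Hence the nontrivial elements of finite order in $H$ fall into finitely many conjugacy classes. By residual finiteness there is a finite index normal subgroup of $A$ that avoids a representative of each class, and being normal it avoids the classes entirely.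
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
One direction is Theorem~\ref{thm:main}. For the other, let $G$ be virtually fibered. Restrict a fibration of a finite index subgroup to the normal core $G'$ of that subgroup in $G$. By (C2) the restriction is a fibration, and after rescaling we obtain $\varphi\colon G'\to\mathbb{Z}$ as in Proposition~\ref{prop:dich}.

In case (a), each $G_v$ is virtually cyclic and contains an infinite edge group, so it has a finite index subgroup isomorphic to $\mathbb{Z}$, which is fibered with trivial kernel. Each $G_e$ has finite index in $G_{\alpha(e)}$, so it is a virtual retract with $L=G_e$ and $\rho=\mathrm{id}$.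

In case (b), let $v=\alpha(e)$. The character $\varphi$ is nonzero on the finite index subgroup $G'\cap G_v\geqslant G'\cap G_e$ of $G_v$, and its kernel $K\cap G_v$ there is finitely generated. So $G_v$ is virtually fibered. Let $B\leqslant G_v$ be a finite index subgroup with $B\cap G_e$ torsion-free, and let $N$ be the normal core of $G'\cap B$ in $G_v$. Then $N\cap G_e$ is torsion-free and has finite index in $G'\cap G_e$, so $\varphi$ is nonzero on it by (C2). By (C4) the kernel of $\varphi$ on $N\cap G_e$ is finite, hence trivial, so $N\cap G_e$ embeds in $\mathbb{Z}$ and is infinite cyclic, generated by some $c$ with $\varphi(c)\neq0$. Lemma~\ref{lem:vr} gives $G_e\leqslant_{vr}G_v$.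
\end{proof}

\section{Sharpness of the hypotheses}\label{sec:sharp}

\begin{example}[``virtually'' cannot be dropped from the conclusion]\label{ex:klein}
Let $A=\langle a,s\mid sas^{-1}=a^{-1}\rangle$ be the Klein bottle group. It is fibered and $\langle a\rangle\leqslant_{vr}A$, so $G=A*_{\langle a\rangle}A$ satisfies the hypotheses of the question in the introduction. Suppose that $G$ is fibered by $\varphi$, and apply Proposition~\ref{prop:dich} with $G'=G$. Alternative (a) fails because $\langle a\rangle$ has infinite index in $A$. Alternative (b) gives $\varphi(a)\neq0$, whereas $sas^{-1}=a^{-1}$ forces $\varphi(a)=0$. So $G$ is not fibered.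
\end{example}

\begin{example}[$\Gamma$ must be a tree]\label{ex:bs}
The group $BS(1,2)=\mathbb{Z}[1/2]\rtimes\langle t\rangle$, with $t$ acting as multiplication by $2$, is an HNN-extension of $\mathbb{Z}$ along the subgroups $\mathbb{Z}$ and $2\mathbb{Z}$. These have finite index, so they are virtual retracts, and all hypotheses of Theorem~\ref{thm:main} hold except that $\Gamma$ is a loop. Let $H$ be a finite index subgroup, $\varphi\colon H\to\mathbb{Z}$ a nonzero homomorphism, and $D=H\cap\mathbb{Z}[1/2]$. For some $k\ge1$ we have $t^k\in H$, and $t^kdt^{-k}=2^kd$ gives $\varphi(d)=2^k\varphi(d)$ for $d\in D$. So $\varphi(D)=0$. The quotient $H/D$ is a nontrivial subgroup of $\langle t\rangle$, hence infinite cyclic, and a nonzero homomorphism $\mathbb{Z}\to\mathbb{Z}$ is injective; thus $\ker\varphi=D$. This group has finite index in $\mathbb{Z}[1/2]$, which is not finitely generated because denominators are unbounded. So $D$ is not finitely generated, and $BS(1,2)$ is not virtually fibered. The proof of Theorem~\ref{thm:main} already fails at the matching step: the subgroup $k\mathbb{Z}$ of the vertex group has index $k$ in $\mathbb{Z}$, while $k\mathbb{Z}\cap2\mathbb{Z}$ has index $k$ in $2\mathbb{Z}$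 only for odd $k$, and for even $k$ equation \eqref{eq:k} becomes $k=k/2$. For odd $k$ the subgroups do match, but a character of $k\mathbb{Z}$ takes the values $r$ and $2r$ on the two images of the generator of the edge subgroup, and no nonempty multiset $\mu$ satisfies $\mu[r]=\mu[2r]$.
\end{example}

\begin{example}[virtual retracts and minimality]\label{ex:heis}
The Heisenberg group $U$ of \eqref{eq:heis} is fibered, with kernel $\langle y,z\rangle\cong\mathbb{Z}^2$, and $\langle z\rangle$ is not a virtual retract of $U$. By Theorem~\ref{thm:class} the amalgam $U*_{\langle z\rangle}U$ is not virtually fibered, so the virtual retract hypothesis cannot be omitted from Theorem~\ref{thm:main}. The splitting $U=U*_{\langle z\rangle}\langle z\rangle$ shows that minimality cannot be omitted from Theorem~\ref{thm:class}.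
\end{example}

In the last two examples, $P$ is a finitely generated infinite simple group with an element $f$ of order $2$, for instance Thompson's group $V$. Such a group has no proper subgroup of finite index, since the normal core of such a subgroup would be a proper normal subgroup of finite index, hence trivial. Let $A=\langle z\rangle\times P$ with $z$ of infinite order and $H=\langle z\rangle\times\langle f\rangle\leqslant A$. The group $A$ is fibered with kernel $P$, and $H$ is infinite virtually cyclic of infinite index in $A$.

\begin{example}[a cyclic virtual retract of finite index is not enough]\label{ex:torsion}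
The hypothesis $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ in Theorem~\ref{thm:main} cannot be weakened to the condition that some infinite cyclic finite index subgroup of $\alpha_e(G_e)$ is a virtual retract of $G_{\alpha(e)}$.

Let $\Lambda=\{x\in\mathbb{Z}^3:x_1+x_2+x_3=0\}$ and $B=\Lambda\rtimes S_3$, with $S_3$ permuting coordinates. In $B$ take $f=(1\,2)$ and $z=(1,1,-2)$. Since $f$ fixes the vector $z$, these elements commute and generate a copy of $H$. Put $G=A*_HB$. The group $B$ is virtually $\mathbb{Z}^2$, hence virtually fibered. The subgroup $\langle z\rangle$ has index $2$ in $H$. It is a retract of $A$, and it is a virtual retract of $B$ by means of the map $\Lambda\to\langle z\rangle$, $x\mapsto x_1z$. So the weakened hypotheses hold.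

The normal closure of $f$ in $B$ is all of $B$. Indeed, it contains all transpositions, hence $S_3$. It also contains the commutators $fxf^{-1}x^{-1}=(x_2-x_1,x_1-x_2,0)$ for $x\in\Lambda$; taking $x=(0,1,-1)$ gives $(1,-1,0)$, and this vector and its $S_3$-image $(0,1,-1)$ generate $\Lambda$. In particular $B$ is generated by elements of order $2$, so every homomorphism $B\to\mathbb{Z}$ is zero.

Suppose that $G$ is virtually fibered. As in the proof of Theorem~\ref{thm:class} we obtain $G'\lhd G$ and $\varphi$ as in Proposition~\ref{prop:dich}, and alternative (b) must hold because $H$ has infinite index in $A$. The subgroup $G'\cap P$ has finite index in $P$, so $f\in P\leqslant G'$, and then $B\leqslant G'$ by normality. Hence $\varphi(B)=0$, although $\varphi$ is nonzero on $G'\cap H\leqslant B$. This contradiction shows that $G$ is not virtually fibered.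
\end{example}

\begin{example}[the torsion condition in Theorem~\ref{thm:class}]\label{ex:double}
Let $G=A*_HA$. The projections $A\to\langle z\rangle\cong\mathbb{Z}$ of the two factors agree on $H$ and define a character of $G$. Its restrictions to the vertex stabilizers of the Bass--Serre tree are fibrations, with kernels conjugate to a copy of $P$, and it is nonzero on all conjugates of $H$. So $G$ is fibered by Proposition~\ref{prop:glue}. But $H$ is not a virtual retract of $A$: a finite index subgroup $L\leqslant A$ contains $P$, and a homomorphism from $L$ to the abelian group $H$ kills the nonabelian simple group $P$, so it cannot fix $f$. Thus the equivalence in Theorem~\ref{thm:class} fails for this minimal tree of groups, in which every finite index subgroup of $A$ contains the torsion element $f\in H$.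
\end{example}

\begin{thebibliography}{9}

\bibitem{BNS} Bieri, Neumann and Strebel, \emph{A geometric invariant of discrete groups}, Invent. Math. 90 (1987).

\bibitem{MM} Jon Merladet Urig\"uen and Ashot Minasyan, \emph{Property (VRC) and virtual fibering for amalgamated free products}, arXiv:2511.21293 (2025).

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}
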